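\title{Few $\aleph_1$-Suslin sets with $\aleph_1$ singular}

\begin{abstract}
We show that the theory ZF $+$ ``there is no injection from $\mathcal{P}(\aleph_1)$ into the set of $\aleph_1$-Suslin sets of reals'' $+$ ``$\aleph_1$ is singular'' is equiconsistent with ZFC $+$ ``there are infinitely many $\omega$-Erd\H{o}s cardinals''. In particular it is consistent relative to a measurable cardinal. In the symmetric model that we construct, $\mathcal{P}(\aleph_1)$ does not even inject into the set of all Suslin sets of reals. ZFC with infinitely many $\omega$-Erd\H{o}s cardinals proves the consistency of a generic Vop\v{e}nka cardinal, so, if this theory is consistent, the singularity of $\aleph_1$ strictly raises the consistency strength of having few $\aleph_1$-Suslin sets.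
\end{abstract}

\section{Introduction}

In this section we work in ZF, without the axiom of choice, unless ZFC is named. A \emph{set of reals} is a subset of the Baire space $\omega^\omega$. For a well-ordered cardinal $\kappa$ with the discrete topology, a set of reals is \emph{$\kappa$-Suslin} if it is the projection to $\omega^\omega$ of a closed subset of $\omega^\omega\times\kappa^\omega$, both factors carrying the product topology. For $\kappa=\aleph_0$ these are the analytic sets; a larger $\kappa$ lets membership be witnessed by an $\omega$-sequence of ordinals below $\kappa$. Let $S_{\aleph_1}$ be the set of all $\aleph_1$-Suslin sets of reals, and let $S_\infty\supseteq S_{\aleph_1}$ be the set of all sets of reals that are $\kappa$-Suslin for some well-ordered $\kappa$. We write $2^{\aleph_1}\le|S_{\aleph_1}|$ if there is an injection from $\mathcal{P}(\aleph_1)$ into $S_{\aleph_1}$, and $2^{\aleph_1}\not\le|S_{\aleph_1}|$ if there is none. ``$\aleph_1$ is singular'' means $\mathrm{cf}(\aleph_1)=\omega$.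

A closed subset of $\omega^\omega\times\omega_1^\omega$ is determined by the finite initial segments of its points, and these range over a set of size $\aleph_1$. So every $\aleph_1$-Suslin set has a code that is a subset of $\aleph_1$, and ZF proves that there is a surjection from $\mathcal{P}(\aleph_1)$ onto $S_{\aleph_1}$. Different codes may have the same projection. The statement $2^{\aleph_1}\le|S_{\aleph_1}|$ says that $S_{\aleph_1}$ is nevertheless as large as its set of codes. Two known results describe its status. First, ZFC proves $2^{\aleph_1}\le|S_{\aleph_1}|$. Second,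
\begin{equation}\label{eq:known}
\begin{array}{l}
\text{ZF}+(2^{\aleph_1}\not\le|S_{\aleph_1}|)\text{ is equiconsistent with}\\
\text{ZFC}+\text{``there is a generic Vop\v{e}nka cardinal''.}
\end{array}
\end{equation}
Here a \emph{generic Vop\v{e}nka cardinal} is an inaccessible cardinal $\kappa$ such that for every first-order language $\mathcal{L}$ of cardinality less than $\kappa$ and every set $\mathcal{B}$ of $\mathcal{L}$-structures with $|\mathcal{B}|=\kappa$, each of cardinality less than $\kappa$, some generic extension of $V$ contains an elementary embedding between two distinct structures in $\mathcal{B}$. The problem we solve comes from Wilson \cite{Wilson}.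

\medskip
\noindent\textbf{Question.} Is the theory ZF $+\ (2^{\aleph_1}\not\le|S_{\aleph_1}|)\ +$ ``$\aleph_1$ is singular'' consistent?
\medskip

There is a reason to guess that it is not. Let $\aleph_1=\sup_k\nu_k$ with each $\nu_k$ countable. A set $A\subseteq\aleph_1$ is determined by its traces $A\cap\nu_k$. Each $\mathcal{P}(\nu_k)$ injects into $S_{\aleph_1}$: an enumeration of $\nu_k$ turns $A\cap\nu_k$ into a real $z$, and $\{z\}$ is the projection of a single point. The index $k$ is a natural number and can be written into the first digit of a real. So one expects to glue the injections together. The obstacle is uniformity: a sequence of enumerations of all the $\nu_k$ would make $\aleph_1$ countable. We show that the gluing can be done as long as a certain partition property fails below $\aleph_1$ in an inner model $L[X]$, and that it can be prevented when the property holds often enough.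

For an ordinal $\lambda$ and a set $\nu$ of colors, $\lambda\to(\omega)^{<\omega}_\nu$ means that for every $f:[\lambda]^{<\omega}\to\nu$ there is $H\subseteq\lambda$ of order type $\omega$ such that $f$ is constant on $[H]^n$ for every $n$; such an $H$ is \emph{homogeneous} for $f$.

\begin{definition}
A cardinal $\lambda$ is \emph{$\omega$-Erd\H{o}s} if it is regular and uncountable and $\lambda\to(\omega)^{<\omega}_\nu$ for all $\nu<\lambda$.
\end{definition}

\begin{theorem}\label{thm:A}
If $V\models\mathrm{ZFC}\ +$ ``there are infinitely many $\omega$-Erd\H{o}s cardinals'', then $V$ has a symmetric extension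
\[
M\models \mathrm{ZF}+\mathrm{cf}(\aleph_1)=\omega+\text{``there is no injection }\mathcal{P}(\aleph_1)\to S_\infty\text{''}.
\]
In particular $M\models(2^{\aleph_1}\not\le|S_{\aleph_1}|)\ +$ ``$\aleph_1$ is singular''.
\end{theorem}

\begin{theorem}[ZF]\label{thm:B}
If $\mathrm{cf}(\aleph_1)=\omega$ and $2^{\aleph_1}\not\le|S_{\aleph_1}|$, then for every set $X$ of ordinals the $\omega$-Erd\H{o}s cardinals of $L[X]$ are unbounded in $\aleph_1$.
\end{theorem}

\begin{theorem}\label{thm:C}
The following theories are equiconsistent:
\begin{enumerate}
\item[(a)] ZFC $+$ there are infinitely many $\omega$-Erd\H{o}s cardinals;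
\item[(b)] ZF $+$ $2^{\aleph_1}\not\le|S_{\aleph_1}|$ $+$ $\aleph_1$ is singular;
\item[(c)] ZF $+$ there is no injection $\mathcal{P}(\aleph_1)\to S_\infty$ $+$ $\aleph_1$ is singular.
\end{enumerate}
Moreover, \textup{(a)} proves the consistency of ZFC $+$ ``there is a generic Vop\v{e}nka cardinal''.
\end{theorem}

\begin{corollary}\label{cor:meas}
The theory ZF $+\ (2^{\aleph_1}\not\le|S_{\aleph_1}|)\ +$ ``$\aleph_1$ is singular'' is consistent relative to ZFC $+$ ``there is a measurable cardinal''.
\end{corollary}

So the answer to the question is yes, and by \eqref{eq:known} and Theorem~\ref{thm:C} the singularity of $\aleph_1$ strictly raises the consistency strength of $2^{\aleph_1}\not\le|S_{\aleph_1}|$, provided that (a) is consistent; Section~\ref{sec:C} makes this precise.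

Both directions turn on one phenomenon. A Suslin set sees the tree that presents it only up to embeddings between trees. To code a set of ordinals by a Suslin set one must destroy such embeddings, and Section~\ref{sec:coding} does this with colorings that admit no ``shift-invariant'' sequence. Sections~\ref{sec:virtual} and~\ref{sec:erdos} show that such colorings first run out at an $\omega$-Erd\H{o}s cardinal, which gives Theorem~\ref{thm:B}. Section~\ref{sec:embed} shows that at an $\omega$-Erd\H{o}s cardinal embeddings between generically chosen trees cannot be avoided, and Section~\ref{sec:model} builds a model in which this defeats every candidate injection.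

\section{Trees, well-foundedness and forcing}\label{sec:prelim}

For a finite sequence $s$, $\mathrm{lh}(s)$ is its length and $k^\frown s$ is $s$ with $k$ put in front. A \emph{tree on $\omega\times\gamma$}, for a nonzero ordinal $\gamma$, is a set $T\subseteq\bigcup_n\omega^n\times\gamma^n$ closed under initial segments, and
\[
p[T]=\{z\in\omega^\omega:\exists f\in\gamma^\omega\ \forall n\ (z{\upharpoonright}n,f{\upharpoonright}n)\in T\}.
\]
The set of pairs $(z,f)$ with all initial segments in $T$ is closed, and a closed set $C\subseteq\omega^\omega\times\gamma^\omega$ arises in this way from $\{(z{\upharpoonright}n,f{\upharpoonright}n):(z,f)\in C,\ n<\omega\}$. So, in ZF, the $\kappa$-Suslin sets are exactly the sets $p[T]$ with $T$ a tree on $\omega\times\kappa$.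

Let $N,N'$ be trees on $\omega\times\gamma$. An \emph{embedding} of $N$ into $N'$ is a function $j:\gamma\to\gamma$ such that $(s,u)\in N$ implies $(s,j\circ u)\in N'$. If $f$ witnesses $z\in p[N]$, then $j\circ f$ witnesses $z\in p[N']$; so an embedding gives $p[N]\subseteq p[N']$.

By $\mathrm{ZFC}^-$ we mean ZFC without the power set axiom, formulated with the collection scheme and the well-ordering principle. For $\chi$ regular and uncountable, the set $H_\chi$ of sets whose transitive closure has size less than $\chi$ is a transitive model of $\mathrm{ZFC}^-$. The following fact moves branches from larger models to smaller ones and is used in every section.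

\begin{lemma}[absoluteness of well-foundedness]\label{lem:wf}
Let $W\subseteq W'$ be transitive, with $W$ a model of ZF or of $\mathrm{ZFC}^-$ and $W'$ a model of ZF. Let $T\in W$ be a set of finite sequences of ordinals closed under initial segments. If $T$ has an infinite branch in $W'$, then it has one in $W$.
\end{lemma}

\begin{proof}
In $W$ let $T_0=T$, let $T_{\alpha+1}$ consist of the nodes of $T_\alpha$ that have a proper extension in $T_\alpha$, and take intersections at limits. Each $T_\alpha$ is closed under initial segments, and by replacement the sequence stabilizes at some $T_\infty$. If $T_\infty\neq\emptyset$, every node of $T_\infty$ has an immediate successor in $T_\infty$, and taking the least possible ordinal at each step defines a branch in $W$; no choice is used. If $T_\infty=\emptyset$, let $\rho(t)$ be the $\alpha$ with $t\in T_\alpha\setminus T_{\alpha+1}$. When $t'$ properly extends $t$ and $t'\in T_\alpha$ we have $t\in T_{\alpha+1}$, so $\rho(t')<\rho(t)$. A branch in $W'$ would then give an infinite descending sequence of ordinals in $W'$.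
\end{proof}

A forcing has a largest element $1$, and $q\le p$ means that $q$ is stronger than $p$. Generic extensions of $V$ are handled as usual. A forcing is \emph{$\lambda$-closed} if every descending sequence of length less than $\lambda$ has a lower bound. For a nonzero ordinal $\delta$, $\mathrm{Coll}(\omega,\delta)$ is the set of finite partial functions $\omega\to\delta$ ordered by reverse inclusion; it is the same set in all transitive models, and the union of a generic filter is a surjection $\omega\to\delta$. We use these textbook facts about forcing over a model $V$ of ZFC, for $\lambda$ regular and uncountable.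
\begin{enumerate}
\item[(F1)] A filter on $P_0\times P_1$ is generic over $V$ if and only if it has the form $g_0\times g_1$ with $g_0$ $P_0$-generic over $V$ and $g_1$ $P_1$-generic over $V[g_0]$; the same holds with the factors exchanged. We write $(g_0,g_1)$ for $g_0\times g_1$.
\item[(F2)] A $\lambda$-closed forcing adds no sequence of length less than $\lambda$ of elements of $V$. Hence $\lambda$ stays regular and uncountable, and a forcing that is $\lambda$-closed in $V$ stays $\lambda$-closed. A full support product of $\lambda$-closed forcings is $\lambda$-closed.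
\item[(F3)] A forcing of size less than $\lambda$ keeps $\lambda$ regular and uncountable.
\item[(F4)] The forcing theorem holds for set forcing over transitive models of $\mathrm{ZFC}^-$, and the extensions satisfy $\mathrm{ZFC}^-$.
\end{enumerate}

\section{Coding a set of ordinals by a Suslin set}\label{sec:coding}

This section is in ZF. Given $A\subseteq\nu$, the natural Suslin set to attach to $A$ consists of the reals that describe an $\omega$-sequence of ordinals below $\nu$: how its terms are ordered and which of them lie in $A$. We allow the description to record also the values of a coloring $c:[\nu]^{<\omega}\to\omega$, for a reason that Example~\ref{ex:parity} shows.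

Fix an injection $x\mapsto\ulcorner x\urcorner$ of the hereditarily finite sets into $\omega$. For a nonzero ordinal $\nu$, a coloring $c:[\nu]^{<\omega}\to\omega$, a set $A$ of ordinals and $u\in\nu^n$ put
\[
D_{c,A}(u)=\ulcorner\bigl(\{(m,m')\in n^2:u(m)<u(m')\},\ \{m<n:u(m)\in A\},\ \langle c(u[a]):a\subseteq n\rangle\bigr)\urcorner .
\]
The \emph{diagram tree} $T(c,A)$ is the tree on $\omega\times\nu$ of all $(s,u)$ with $s(n)=D_{c,A}(u{\upharpoonright}(n+1))$ for all $n<\mathrm{lh}(s)$. A \emph{$(c,A,A')$-map} is a strictly increasing $j:\nu\to\nu$ such that $c(j[a])=c(a)$ for all $a\in[\nu]^{<\omega}$, and $\alpha\in A\Leftrightarrow j(\alpha)\in A'$ for all $\alpha<\nu$.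

\begin{lemma}\label{lem:diagram}
\begin{enumerate}
\item[(a)] The embeddings of $T(c,A)$ into $T(c,A')$ are exactly the $(c,A,A')$-maps.
\item[(b)] If $\nu$ is countably infinite and $p[T(c,A)]\subseteq p[T(c,A')]$, then there is a $(c,A,A')$-map.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Every $u\in\nu^{<\omega}$ is the second coordinate of exactly one node of a diagram tree. So $j$ is an embedding if and only if $D_{c,A'}(j\circ u)=D_{c,A}(u)$ for all nonempty $u$. Taking $u=\langle\alpha,\beta\rangle$, $u=\langle\alpha\rangle$ and $u$ an enumeration of $a$ gives the three properties of a $(c,A,A')$-map. Conversely, a strictly increasing $j$ satisfies $\alpha<\beta\Leftrightarrow j(\alpha)<j(\beta)$, so for a $(c,A,A')$-map the three components of the two codes agree.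

(b) Let $g:\omega\to\nu$ be a bijection and $z(n)=D_{c,A}(g{\upharpoonright}(n+1))$. Then $z\in p[T(c,A)]$, so there is $g'\in\nu^\omega$ with $D_{c,A'}(g'{\upharpoonright}n)=D_{c,A}(g{\upharpoonright}n)$ for all $n\geq 1$. Thus $g(m)<g(m')\Leftrightarrow g'(m)<g'(m')$, $g(m)\in A\Leftrightarrow g'(m)\in A'$, and $c(g[a])=c(g'[a])$ for finite $a\subseteq\omega$. Hence $g'\circ g^{-1}$ is a $(c,A,A')$-map.
\end{proof}

\begin{example}\label{ex:parity}
Let $\nu=\omega$, let $A$ be the set of even numbers and $A'$ the set of odd numbers. If $c$ is constant, the shift $j(n)=n+1$ is both a $(c,A,A')$-map and a $(c,A',A)$-map, so $p[T(c,A)]=p[T(c,A')]$ and the code forgets the difference between $A$ and $A'$. Now let $c(a)=1$ if $a\ne\emptyset$ and $\min a<|a|$, and $c(a)=0$ otherwise. The shift no longer preserves $c$, since $c(\{0\})=1$ and $c(\{1\})=0$. In fact no strictly increasing $j\neq\mathrm{id}$ does. Let $j(\alpha)>\alpha$, put $\alpha_n=j^n(\alpha)$, and take $l>\alpha$. Then $a=\{\alpha_0,\dots,\alpha_{l-1}\}$ has color $1$, while $j^l[a]$ has $l$ elements and minimum $\alpha_l\ge l$, hence color $0$. By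 Lemma~\ref{lem:diagram}(b), for this $c$ the map $A\mapsto p[T(c,A)]$ is injective on $\mathcal{P}(\omega)$.
\end{example}

What the example uses about $j$ is only the orbit $\langle\alpha_n\rangle$ and the fact that moving one step along it preserves colors. This is the property to isolate.

\begin{definition}
Let $f$ be a function on $[\lambda]^{<\omega}$. A strictly increasing sequence $\langle\alpha_n\rangle_{n<\omega}$ in $\lambda$ is \emph{$f$-shift-invariant} if
\[
f(\{\alpha_i:i\in s\})=f(\{\alpha_{i+1}:i\in s\})\quad\text{for all finite }s\subseteq\omega .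
\]
For an infinite ordinal $\mu$ we write $\lambda\rightsquigarrow\mu$ if every $f:[\lambda]^{<\omega}\to\mu$ has a shift-invariant sequence. Only $|\mu|$ matters.
\end{definition}

The increasing enumeration of a homogeneous set of type $\omega$ is shift-invariant. The converse fails: if $f(\{m,n\})$ is the parity of $|m-n|$ and $f$ is constant on other sets, then $\alpha_n=n$ is shift-invariant and $\omega$ is not homogeneous. The computation in Example~\ref{ex:parity} shows that the two-coloring there has no shift-invariant sequence, hence no infinite homogeneous set.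

\begin{lemma}\label{lem:rigid}
Let $f:[\nu]^{<\omega}\to\mu$, with $\mu$ an ordinal.
\begin{enumerate}
\item[(a)] If $f$ has no shift-invariant sequence and $j:\nu\to\nu$ is strictly increasing with $f(j[a])=f(a)$ for all $a\in[\nu]^{<\omega}$, then $j=\mathrm{id}$.
\item[(b)] If $W\subseteq W'$ are transitive models of ZF, $f\in W$, and $f$ has a shift-invariant sequence in $W'$, then it has one in $W$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A strictly increasing map on ordinals satisfies $j(\alpha)\ge\alpha$. If $j(\alpha)>\alpha$, applying $j^n$ shows that $\alpha_n=j^n(\alpha)$ is strictly increasing, and $f(\{\alpha_{i+1}:i\in s\})=f(j[\{\alpha_i:i\in s\}])=f(\{\alpha_i:i\in s\})$.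

(b) The shift-invariant sequences are the infinite branches of the tree, lying in $W$, of all $\langle\alpha_0<\dots<\alpha_{l-1}\rangle$ in $\nu$ that satisfy the defining equation whenever $i+1<l$ for all $i\in s$. Apply Lemma~\ref{lem:wf}.
\end{proof}

\begin{proposition}[ZF]\label{prop:glue}
Let $\langle\nu_k:k<\omega\rangle$ be a cofinal sequence of infinite ordinals in $\omega_1$, and suppose there is a sequence $\langle c_k:k<\omega\rangle$ of colorings $c_k:[\nu_k]^{<\omega}\to\omega$ without shift-invariant sequences. Then $2^{\aleph_1}\le|S_{\aleph_1}|$.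
\end{proposition}

\begin{proof}
For $A\subseteq\omega_1$ let
\[
U(A)=\{(\emptyset,\emptyset)\}\cup\{(k^\frown s,0^\frown u):k<\omega,\ (s,u)\in T(c_k,A)\}.
\]
This is a tree on $\omega\times\omega_1$, so $\Phi(A)=p[U(A)]=\{k^\frown z:z\in p[T(c_k,A)]\}$ is in $S_{\aleph_1}$. Suppose $\Phi(A)=\Phi(A')$ and fix $k$. Then $p[T(c_k,A)]=p[T(c_k,A')]$, so by Lemma~\ref{lem:diagram}(b) there is a $(c_k,A,A')$-map on $\nu_k$, and it is the identity by Lemma~\ref{lem:rigid}(a). Hence $A\cap\nu_k=A'\cap\nu_k$. As $k$ was arbitrary, $A=A'$. An enumeration of $\nu_k$ was used for one $k$ at a time, so no choice is needed.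
\end{proof}

Singularity enters through the first digit. It tells both witnesses that they live in the same ordinal $\nu_k$, so the map obtained goes from $\nu_k$ to itself and can be iterated. For one $k$ a coloring $c_k$ is easy to find: take an injection $i_k:\nu_k\to\omega$ and set $c_k(\{\alpha\})=i_k(\alpha)$. But a sequence of such injections cannot exist, since $\alpha\mapsto(k,i_k(\alpha))$ with $k$ least such that $\alpha<\nu_k$ would inject $\omega_1$ into $\omega\times\omega$. The colorings must be chosen uniformly, and the canonical well-order of $L[X]$ will do this as long as $\nu_k\not\rightsquigarrow\mu$ in $L[X]$ for a fixed countable $\mu$. It remains to understand what $\lambda\rightsquigarrow\mu$ means in a model of ZFC.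

\section{Maps that exist after a collapse}\label{sec:virtual}

Sections \ref{sec:virtual}--\ref{sec:embed} are in ZFC, except for the proof of Theorem~\ref{thm:B}. A sequence that is shift-invariant for a rich enough coloring produces an elementary self-embedding of a hull.

\begin{lemma}[shift]\label{lem:shift}
Let $\chi$ be regular and uncountable, $\triangleleft$ a well-order of $H_\chi$, and $\mathcal{A}$ an expansion of $(H_\chi,\in,\triangleleft)$ by constants. Let $\langle\alpha_n\rangle_{n<\omega}$ be a strictly increasing sequence of ordinals in $H_\chi$ such that for every finite $s\subseteq\omega$ the increasing tuples $\langle\alpha_i:i\in s\rangle$ and $\langle\alpha_{i+1}:i\in s\rangle$ have the same type in $\mathcal{A}$. Then there are $Z\prec\mathcal{A}$ containing all $\alpha_n$ and an elementary $e:Z\to Z$ with $e(\alpha_n)=\alpha_{n+1}$ that fixes everything named by a constant of $\mathcal{A}$.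
\end{lemma}

\begin{proof}
Let $Z$ be the set of all $t(\alpha_{i_1},\dots,\alpha_{i_n})$ with $i_1<\dots<i_n$ and $t$ a function definable in $\mathcal{A}$ without parameters. The $\triangleleft$-least witness to an existential formula is a definable function of the parameters, so $Z\prec\mathcal{A}$ by the Tarski--Vaught test. Put $e(t(\alpha_{i_1},\dots,\alpha_{i_n}))=t(\alpha_{i_1+1},\dots,\alpha_{i_n+1})$. By adding dummy variables, finitely many elements of $Z$ can be written as $t_1(\vec\alpha),\dots,t_l(\vec\alpha)$ with one tuple $\vec\alpha=\langle\alpha_i:i\in s\rangle$. Let $\vec\alpha^+=\langle\alpha_{i+1}:i\in s\rangle$. Equality of types gives, for each formula $\varphi$,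
\[
\mathcal{A}\models\varphi(t_1(\vec\alpha),\dots,t_l(\vec\alpha))\iff\mathcal{A}\models\varphi(t_1(\vec\alpha^+),\dots,t_l(\vec\alpha^+)).
\]
With $\varphi$ the formula $v_1=v_2$ this shows that $e$ is well defined, and with $\varphi$ arbitrary that $e$ is elementary. Constant functions $t$ give the last claim.
\end{proof}

The map $e$ has two defects. On an ordinal $\delta\in Z$ it is defined only on $Z\cap\delta$, and it is not an element of $Z$, so elementarity says nothing about it. Both are repaired by passing to the statement ``a total map of the same kind exists once $\delta$ is made countable'', which is first-order and follows from the existence of $e$.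

\begin{definition}
Let $\delta,\delta'$ be nonzero ordinals. A \emph{system} on $(\delta,\delta')$ is a set $\mathcal{K}$ of finite partial functions from $\delta$ to $\delta'$ that is closed under subsets. A \emph{$\mathcal{K}$-map} is a total function $d:\delta\to\delta'$ all of whose finite subsets are in $\mathcal{K}$. The system is \emph{virtually solvable} if $\mathrm{Coll}(\omega,\delta)$ forces that there is a $\mathcal{K}$-map.
\end{definition}

For instance, the system of finite partial injections from $\omega_1$ to $\omega$ is virtually solvable and has no $\mathcal{K}$-map in $V$.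

For a surjection $t:\omega\to\delta$ let $S(\mathcal{K},t)$ be the set of $s\in\delta'^{<\omega}$ such that $\{(t(n),s(n)):n<\mathrm{lh}(s)\}$ is a function in $\mathcal{K}$. It is closed under initial segments because $\mathcal{K}$ is closed under subsets. A $\mathcal{K}$-map $d$ gives the branch $d\circ t$, and a branch $\langle\beta_n\rangle$ gives the $\mathcal{K}$-map $t(n)\mapsto\beta_n$. Lemma~\ref{lem:wf} therefore yields:
\begin{equation}\label{eq:ctble}
\begin{array}{l}
\text{if }W\subseteq W'\text{ are as in Lemma~\ref{lem:wf}, }\mathcal{K}\in W\text{, }\delta\text{ is countable in }W\text{,}\\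
\text{and }W'\text{ has a }\mathcal{K}\text{-map, then }W\text{ has a }\mathcal{K}\text{-map.}
\end{array}
\end{equation}

\begin{lemma}\label{lem:virtual}
Let $\mathcal{K}$ be a system on $(\delta,\delta')$ and let $\chi>\delta,\delta'$ be regular and uncountable.
\begin{enumerate}
\item[(a)] If $V'$ is a generic extension of $V$, then $\mathcal{K}$ is virtually solvable in $V$ if and only if it is virtually solvable in $V'$.
\item[(b)] $\mathcal{K}$ is virtually solvable if and only if $H_\chi\models$ ``$\mathcal{K}$ is virtually solvable''.
\item[(c)] \textup{(reflection)} Let $Z\prec(H_\chi,\in)$ with $\delta,\delta',\mathcal{K}\in Z$, and let $e:Z\cap\delta\to Z\cap\delta'$ be a function all of whose finite subsets are in $\mathcal{K}$. Then $\mathcal{K}$ is virtually solvable.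
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $g$ be $\mathrm{Coll}(\omega,\delta)$-generic over $V'$. It is generic over $V$, and $V[g]\subseteq V'[g]$. If $\mathcal{K}$ is virtually solvable in $V$, then $V[g]$, and so $V'[g]$, has a $\mathcal{K}$-map. If it is not, some $p$ forces over $V$ that there is no $\mathcal{K}$-map; take $g\ni p$. By \eqref{eq:ctble} there is no $\mathcal{K}$-map in $V'[g]$ either, so $\mathcal{K}$ is not virtually solvable in $V'$.

(b) All subsets of $\mathrm{Coll}(\omega,\delta)$ are in $H_\chi$, so $V$ and $H_\chi$ have the same generic filters $g$. Every subset of $\delta\times\delta'$ in $V[g]$ has a name consisting of pairs $(\check x,p)$ with $x\in\delta\times\delta'$, and such a name is in $H_\chi$. So $V[g]$ and $H_\chi[g]$ have the same $\mathcal{K}$-maps, and (F4) applies.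

(c) By the L\"owenheim--Skolem theorem there is a countable $Z_0\prec(Z,\in)$ with $\delta,\delta',\mathcal{K}\in Z_0$ and $e[Z_0\cap\delta]\subseteq Z_0$. Let $\pi:Z_0\to\bar Z$ be the transitive collapse, and write $\bar\delta,\bar\delta',\bar{\mathcal{K}}$ for the images of $\delta,\delta',\mathcal{K}$. Then $\bar e=\pi\circ e\circ\pi^{-1}$ is a \emph{total} function $\bar\delta\to\bar\delta'$, because $\bar\delta=\pi[Z_0\cap\delta]$. A finite subset of $\bar e$ has the form $\pi(d)$ with $d$ a finite subset of $e{\upharpoonright}(Z_0\cap\delta)$; here $d\in Z_0\cap\mathcal{K}$, so $\pi(d)\in\bar{\mathcal{K}}$. Thus $\bar e$ is a $\bar{\mathcal{K}}$-map in $V$. Let $p\in\mathrm{Coll}(\omega,\bar\delta)$. As $\bar Z$ is countable, $V$ contains a filter $g\ni p$ generic over $\bar Z$. By (F4) and \eqref{eq:ctble}, applied to $\bar Z[g]\subseteq V$, there is a $\bar{\mathcal{K}}$-map in $\bar Z[g]$, and some $q\le p$ forces this over $\bar Z$. As $p$ was arbitrary, $\bar Z\models$ ``$\bar{\mathcal{K}}$ is virtually solvable''. By elementarity $H_\chi\models$ ``$\mathcal{K}$ is virtually solvable'', and (b) finishes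 the proof.
\end{proof}

\section{Shift-invariance and $\omega$-Erd\H{o}s cardinals}\label{sec:erdos}

\begin{lemma}\label{lem:inacc}
If $\lambda$ and $\nu$ are infinite cardinals and $\lambda\rightsquigarrow\nu$, then $2^\nu<\lambda$. Consequently $\omega$-Erd\H{o}s cardinals are strongly inaccessible.
\end{lemma}

\begin{proof}
Suppose $\lambda\le2^\nu$ and choose distinct $x_\alpha\in{}^\nu2$ for $\alpha<\lambda$. For $\alpha<\beta$ let $f(\{\alpha,\beta\})=(d,x_\alpha(d))$ with $d$ least such that $x_\alpha(d)\neq x_\beta(d)$, and let $f$ be constant on other sets. There are $\nu$ colors. If $\langle\alpha_n\rangle$ is shift-invariant, then $f(\{\alpha_0,\alpha_1\})=f(\{\alpha_1,\alpha_2\})=(d,\varepsilon)$. The first pair gives $x_{\alpha_1}(d)\ne x_{\alpha_0}(d)=\varepsilon$ and the second gives $x_{\alpha_1}(d)=\varepsilon$, a contradiction. An $\omega$-Erd\H{o}s $\lambda$ is regular and uncountable and satisfies $\lambda\rightsquigarrow\nu$ for all infinite $\nu<\lambda$, so it is a strong limit.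
\end{proof}

Shift-invariance is weaker than homogeneity for a single coloring. At the first ordinal where every coloring has a shift-invariant sequence, the difference disappears.

\begin{proposition}\label{prop:erdos}
Let $\mu$ be an infinite ordinal and suppose $\lambda$ is the least ordinal with $\lambda\rightsquigarrow\mu$. Then $\lambda>\mu$ and $\lambda$ is $\omega$-Erd\H{o}s.
\end{proposition}

\begin{proof}
If $\lambda\le\mu$, a coloring with $f(\{\alpha\})=\alpha$ has no shift-invariant sequence; so $\lambda>\mu$. By minimality fix, for each $\xi<\lambda$, a coloring $g_\xi:[\xi]^{<\omega}\to\mu$ without shift-invariant sequence.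

\medskip\noindent\emph{Step 1: more colors.} \emph{If $\xi<\lambda$, every $f:[\lambda]^{<\omega}\to\xi$ has a shift-invariant sequence.} The values of $f$ cannot be recorded with $\mu$ colors, but their order and their $g_\xi$-colors can, and $g_\xi$ will pin the values down as in Lemma~\ref{lem:rigid}(a). For $a=\{a_0<\dots<a_{n-1}\}$ and $b\subseteq n$ let $a_b=\{a_i:i\in b\}$, and put
\[
f'(a)=\bigl(n,\ \{(b,b'):f(a_b)<f(a_{b'})\},\ \langle g_\xi(\{f(a_b):b\in\mathfrak{B}\}):\mathfrak{B}\subseteq\mathcal{P}(n)\rangle\bigr).
\]
Each value is a finite object built from ordinals below $\mu$, so there are at most $|\mu|$ values and $f'$ has a shift-invariant sequence $\langle\alpha_n\rangle$. For finite $s\subseteq\omega$ let $\beta_s=f(\{\alpha_i:i\in s\})$ and $s+n=\{i+n:i\in s\}$. If $s\subseteq t$, then $\{\alpha_i:i\in s\}$ occupies in $\{\alpha_i:i\in t\}$ the same positions as $\{\alpha_i:i\in s+1\}$ in $\{\alpha_i:i\in t+1\}$. So invariance of $f'$ gives, for finite $s,s'$ and finite families $\mathfrak{S}$ of finite sets,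
\[
\beta_s<\beta_{s'}\Leftrightarrow\beta_{s+1}<\beta_{s'+1},\qquad g_\xi(\{\beta_s:s\in\mathfrak{S}\})=g_\xi(\{\beta_{s+1}:s\in\mathfrak{S}\}).
\]
Suppose $\beta_s\ne\beta_{s+1}$. By the first relation $\langle\beta_{s+n}\rangle_{n<\omega}$ is strictly monotone, hence strictly increasing. By the second, with $\mathfrak{S}=\{s+n:n\in t\}$, it is $g_\xi$-shift-invariant, which is impossible. So $\beta_s=\beta_{s+1}$ for all $s$, and $\langle\alpha_n\rangle$ is $f$-shift-invariant.

\medskip\noindent\emph{Step 2: $\lambda$ is regular, uncountable and a strong limit.} If $\lambda=\eta+1$, let $f(a)=g_\eta(a\setminus\{\eta\})$. An infinite strictly increasing sequence in $\eta+1$ lies in $\eta$, so an $f$-shift-invariant sequence is $g_\eta$-shift-invariant, a contradiction. So $\lambda$ is a limit ordinal. Suppose $\rho=\mathrm{cf}(\lambda)<\lambda$. Let $\langle\delta_i:i<\rho\rangle$ be increasing, continuous and cofinal in $\lambda$ with $\delta_0=0$, and let $\iota(\alpha)$ be the $i$ with $\delta_i\le\alpha<\delta_{i+1}$. For $a\neq\emptyset$ let $f(a)=(i,g_{\delta_{i+1}}(a\cap\delta_{i+1}))$ with $i=\iota(\min a)$,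 and let $f(\emptyset)=(0,0)$. The colors lie in $\rho\times\mu$, which injects into the ordinal $\max(\rho,\mu)<\lambda$, so Step~1 gives a shift-invariant sequence. Invariance on singletons shows that $\iota$ has a constant value $i$ on it. So it lies in $\delta_{i+1}$ and is $g_{\delta_{i+1}}$-shift-invariant, a contradiction. Hence $\lambda$ is a regular cardinal, uncountable since $\lambda>\mu\ge\omega$. By Step~1 and Lemma~\ref{lem:inacc}, $2^\nu<\lambda$ for all infinite cardinals $\nu<\lambda$.

\medskip\noindent\emph{Step 3: a critical sequence.} It suffices to find a homogeneous set for $F:[\lambda]^{<\omega}\to\nu$ with $\nu<\lambda$ an infinite cardinal. Let $\chi>\lambda$ be regular and let $\mathcal{A}$ be $(H_\chi,\in,\triangleleft)$ with constants for $\lambda$, $F$ and every ordinal below $\nu$. Color $a\in[\lambda]^{<\omega}$ by the type in $\mathcal{A}$ of its increasing enumeration. There are at most $2^\nu<\lambda$ colors, so Step~1 and Lemma~\ref{lem:shift} give $\langle\alpha_n\rangle$, $Z$ and $e$. For finite $a\subseteq Z\cap\lambda$ we have $a\in Z$ and $e(a)=e[a]$, so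
\begin{equation}\label{eq:eF}
F(e[a])=e(F)(e(a))=e(F(a))=F(a),
\end{equation}
since $e$ fixes $F$ and all ordinals below $\nu$. Let $\gamma_0$ be the least ordinal of $Z$ moved by $e$; then $\gamma_0\le\alpha_0<\lambda$. If $e(\gamma_0)<\gamma_0$, elementarity gives $e(e(\gamma_0))<e(\gamma_0)$, although $e(\gamma_0)$ is below $\gamma_0$ and so is not moved. Hence $e(\gamma_0)>\gamma_0$, and $\gamma_n=e^n(\gamma_0)$ is strictly increasing. It lies in $\lambda$ because $e(\lambda)=\lambda$. We show that $\{\gamma_n:n<\omega\}$ is homogeneous.

\medskip\noindent\emph{Step 4: shifting tails.} Consider pairs. Equation \eqref{eq:eF} gives $F(\{\gamma_0,\gamma_1\})=F(\{\gamma_1,\gamma_2\})$, but to get $F(\{\gamma_0,\gamma_1\})=F(\{\gamma_0,\gamma_2\})$ we need an $F$-preserving map that fixes $\gamma_0$ and sends $\gamma_1$ to $\gamma_2$. The map $e$ is the identity below $\gamma_0$ and sends $\gamma_0$ to $\gamma_1$. If $e$ could be applied to itself, the result would be the identity below $\gamma_1$ and send $\gamma_1$ to $\gamma_2$. As $e\notin Z$, we apply $e$ to the statement that such a map exists virtually.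

For $\vec\beta=(\beta_0<\dots<\beta_N)$ in $\lambda$ let $\mathcal{K}(\vec\beta)$ be the system on $(\lambda,\lambda)$ of all finite strictly increasing partial $d$ such that $F(d[a])=F(a)$ for $a\subseteq\mathrm{dom}(d)$, $d(\alpha)=\alpha$ for $\alpha\in\mathrm{dom}(d)\cap\beta_0$, and $d(\beta_i)=\beta_{i+1}$ whenever $i<N$ and $\beta_i\in\mathrm{dom}(d)$. Call $\vec\beta$ \emph{good} if $\mathcal{K}(\vec\beta)$ is virtually solvable. By Lemma~\ref{lem:virtual}(b), goodness is expressed in $\mathcal{A}$ by a formula without parameters. The system $\mathcal{K}(\gamma_0,\dots,\gamma_N)$ is in $Z$, and it contains every finite subset of $e{\upharpoonright}(Z\cap\lambda)$: the map $e$ is strictly increasing on ordinals, satisfies \eqref{eq:eF}, is the identity on $Z\cap\gamma_0$ and sends $\gamma_i$ to $\gamma_{i+1}$. So $(\gamma_0,\dots,\gamma_N)$ is good by Lemma~\ref{lem:virtual}(c), and $(\gamma_j,\dots,\gamma_{j+N})$ is good by elementarity of $e^j$.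

Let $0\le r<n$ and $i_1<\dots<i_r<j\le i_{r+1}<\dots<i_n$, and take $N$ with $j+N>i_n$. In a generic extension there is a $\mathcal{K}(\gamma_j,\dots,\gamma_{j+N})$-map $d$. It preserves $F$, fixes $\gamma_{i_1},\dots,\gamma_{i_r}$, which are below $\gamma_j$, and sends $\gamma_{i_l}$ to $\gamma_{i_l+1}$ for $l>r$. Hence, as an equation between ordinals that holds in $V$,
\[
F(\{\gamma_{i_1},\dots,\gamma_{i_n}\})=F(\{\gamma_{i_1},\dots,\gamma_{i_r},\gamma_{i_{r+1}+1},\dots,\gamma_{i_n+1}\}).
\]
So any tail of an index tuple may be shifted by one. Given $i_1<\dots<i_n$, start from $(0,\dots,n-1)$ and shift the whole tuple $i_1$ times to reach $(i_1,i_1+1,\dots,i_1+n-1)$; then shift the tail from the second entry $i_2-i_1-1$ times to reach $(i_1,i_2,i_2+1,\dots)$; after $n$ such rounds we reach $(i_1,\dots,i_n)$. Thus $F(\{\gamma_{i_1},\dots,\gamma_{i_n}\})=F(\{\gamma_0,\dots,\gamma_{n-1}\})$.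
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Work in ZF. Assume $\mathrm{cf}(\omega_1)=\omega$, let $X$ be a set of ordinals, and suppose the $\omega$-Erd\H{o}s cardinals of $L[X]$ are bounded in $\omega_1$. Fix an infinite $\mu<\omega_1$ such that no $\lambda$ with $\mu<\lambda<\omega_1$ is $\omega$-Erd\H{o}s in $L[X]$. Recall that $L[X]$ is a transitive model of ZFC with a definable well-order $<_{L[X]}$. If some $\nu<\omega_1$ satisfied $\nu\rightsquigarrow\mu$ in $L[X]$, the least such ordinal would be $\omega$-Erd\H{o}s in $L[X]$ and lie strictly between $\mu$ and $\omega_1$, by Proposition~\ref{prop:erdos} in $L[X]$. So for each $\nu<\omega_1$ we may let $f_\nu$ be the $<_{L[X]}$-least coloring $[\nu]^{<\omega}\to\mu$ in $L[X]$ with no shift-invariant sequence in $L[X]$. By Lemma~\ref{lem:rigid}(b), $f_\nu$ has no shift-invariant sequence in $V$. Fix one bijection $i:\mu\to\omega$ and a cofinal sequence $\langle\nu_k\rangle$ of infinite ordinals in $\omega_1$. Proposition~\ref{prop:glue} with $c_k=i\circ f_{\nu_k}$ gives $2^{\aleph_1}\le|S_{\aleph_1}|$.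
\end{proof}

\section{Unavoidable embeddings}\label{sec:embed}

We turn to the other direction: at an $\omega$-Erd\H{o}s cardinal $\lambda$, no family of $\lambda$ structures is rigid.

\begin{lemma}\label{lem:structures}
Let $\lambda$ be $\omega$-Erd\H{o}s, $\mathcal{L}$ a first-order language with $|\mathcal{L}|<\lambda$, and $\langle M_\zeta:\zeta<\lambda\rangle$ a sequence of $\mathcal{L}$-structures, the universe of $M_\zeta$ being a nonzero ordinal $\delta_\zeta$ of any size. Then there are $\zeta<\zeta'<\lambda$ such that $\mathrm{Coll}(\omega,\delta_\zeta)$ forces that there is an elementary embedding $M_\zeta\to M_{\zeta'}$.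
\end{lemma}

\begin{proof}
Let $\chi$ be regular with $\mathcal{L},\langle M_\zeta\rangle\in H_\chi$, and let $\mathcal{A}$ be $(H_\chi,\in,\triangleleft)$ with constants for $\langle M_\zeta\rangle$, $\mathcal{L}$ and every symbol of $\mathcal{L}$. Color $a\in[\lambda]^{<\omega}$ by its type in $\mathcal{A}$. There are at most $2^{|\mathcal{L}|+\aleph_0}$ colors, fewer than $\lambda$ by Lemma~\ref{lem:inacc}. A homogeneous set $\{\alpha_0<\alpha_1<\cdots\}$ gives $Z$ and $e$ as in Lemma~\ref{lem:shift}. Write $M=M_{\alpha_0}$ and $M'=M_{\alpha_1}$, with universes $\delta$ and $\delta'$. Then $e(M)=M'$, so $e$ maps $Z\cap\delta$ into $Z\cap\delta'$. An $\mathcal{L}$-formula is a finite string of named symbols, so it is in $Z$ and is fixed by $e$. Let $\mathcal{K}\in Z$ be the system on $(\delta,\delta')$ of finite partial $d$ such that $M\models\psi(\vec a)\Leftrightarrow M'\models\psi(d(\vec a))$ for all $\mathcal{L}$-formulas $\psi$ and tuples $\vec a$ from $\mathrm{dom}(d)$. For $\vec a$ from $Z\cap\delta$, applying $e$ to the statement ``$M\models\psi(\vec a)$'' or to its negation gives $M\models\psi(\vec a)\Leftrightarrow M'\models\psi(e(\vec a))$.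 So the finite subsets of $e{\upharpoonright}(Z\cap\delta)$ are in $\mathcal{K}$, and $\mathcal{K}$ is virtually solvable by Lemma~\ref{lem:virtual}(c). A $\mathcal{K}$-map is an elementary embedding $M\to M'$.
\end{proof}

For trees $N,N'$ on $\omega\times\gamma$ write $N\preceq N'$ if $\mathrm{Coll}(\omega,\gamma)$ forces that there is an embedding of $N$ into $N'$. The embeddings are the $\mathcal{K}$-maps for the system of finite partial $j$ such that $(s,j\circ u)\in N'$ whenever $(s,u)\in N$ and $\mathrm{ran}(u)\subseteq\mathrm{dom}(j)$. So by Lemma~\ref{lem:virtual}(a),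
\begin{equation}\label{eq:abs}
N\preceq N'\text{ has the same truth value in a model of ZFC and in its generic extensions.}
\end{equation}

\begin{corollary}\label{cor:trees}
If $\lambda$ is $\omega$-Erd\H{o}s and $\langle N_\zeta:\zeta<\lambda\rangle$ is a sequence of trees on $\omega\times\gamma$, with $\gamma$ any nonzero ordinal, then $N_\zeta\preceq N_{\zeta'}$ for some $\zeta<\zeta'<\lambda$.
\end{corollary}

\begin{proof}
Let $\mathcal{L}$ have a relation symbol $R_s$ of arity $\mathrm{lh}(s)+1$ for each $s\in\omega^{<\omega}$, and let $M_\zeta$ have universe $\gamma$, with $R_s(u(0),\dots,u(l-1),\beta)$ holding if and only if $(s,u)\in N_\zeta$; the idle last place avoids a symbol of arity $0$. An elementary embedding $M_\zeta\to M_{\zeta'}$ is an embedding of $N_\zeta$ into $N_{\zeta'}$.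
\end{proof}

The corollary gives an embedding in one direction only, and this cannot be improved. Let $N_\zeta$ be the tree on $\omega\times\lambda$ of all $(s,u)$ with $s$ constantly $0$ and $u$ strictly decreasing with values below $\zeta$. For $\zeta<\zeta'$, an embedding of $N_{\zeta'}$ into $N_\zeta$ would restrict to a strictly increasing map $\zeta'\to\zeta$, which exists in no extension.

The trees we care about live in generic extensions, so the partition property has to survive the forcings that create them.

\begin{lemma}\label{lem:preserve}
Let $\lambda$ be $\omega$-Erd\H{o}s. Then $\lambda$ remains $\omega$-Erd\H{o}s after \textup{(i)} any $\lambda$-closed forcing and \textup{(ii)} any forcing of size less than $\lambda$.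
\end{lemma}

\begin{proof}
Regularity is preserved by (F2) and (F3). Let $\nu<\lambda$ be infinite.

(i) Let $y_0\Vdash\dot f:[\lambda]^{<\omega}\to\nu$. Build a descending sequence $\langle y_\alpha:\alpha<\lambda\rangle$ such that $y_{\alpha+1}$ decides $\dot f{\upharpoonright}[\alpha]^{<\omega}$; closure allows this because $|[\alpha]^{<\omega}|<\lambda$. Let $f^*:[\lambda]^{<\omega}\to\nu$ be the function of decided values and let $H$ of type $\omega$ be homogeneous for $f^*$. As $\lambda$ is regular and uncountable, $H\subseteq\alpha$ for some $\alpha<\lambda$, and $y_{\alpha+1}\le y_0$ forces that $H$ is homogeneous for $\dot f$. Since $y_0$ was arbitrary, such conditions are dense.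

(ii) Let $|R|<\lambda$ and $r_0\Vdash\dot f:[\lambda]^{<\omega}\to\nu$. Color $a$ by $\{(r,i)\in R\times\nu:r\Vdash\dot f(\check a)=\check i\}$. This uses at most $2^{|R|+\nu}<\lambda$ colors. If $a,a'$ have the same color and $h\ni r_0$ is generic, the value of $\dot f(\check a)$ is forced by some $r\in h$, which forces the same value for $\dot f(\check a')$. So a homogeneous set for this coloring is homogeneous for $\dot f^h$.
\end{proof}

The next proposition is the combinatorial core of Theorem~\ref{thm:A}. A tree is read off from a small generic $h$ and a $\lambda$-closed generic $x$. We change $x$ and keep $h$, and ask that the two trees embed into each other.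

\begin{proposition}\label{prop:biembed}
Let $\lambda$ be $\omega$-Erd\H{o}s, $R$ a forcing with $|R|<\lambda$, $X$ a $\lambda$-closed forcing, $\gamma$ a nonzero ordinal, and $\tau$ an $R\times X$-name such that $(r^*,x^*)$ forces that $\tau$ is a tree on $\omega\times\gamma$. Write $N(h,x)$ for the value of $\tau$ under $(h,x)$, and $(h,x,x')$ for the generic filter of $R\times X\times X$. Then some condition below $(r^*,x^*,x^*)$ forces
\[
N(h,x)\preceq N(h,x')\quad\text{and}\quad N(h,x')\preceq N(h,x).
\]
\end{proposition}

Three cases with $R$ trivial show what is at stake; write $N(x)$ for $N(h,x)$.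

If $\gamma<\lambda$, then by (F2) the tree is in $V$, some $w\le x^*$ decides it, and $(w,w)$ forces $N(x)=N(x')$. Only closure is used. In our application $\gamma$ may exceed $\lambda$, and the tree may be new.

Let $X$ be the set of partial functions $\lambda\to2$ of size less than $\lambda$, let $A_x=\{\beta:(\bigcup x)(\beta)=1\}$, and let $N(x)$ be the diagram tree $T(c,A_x)$ on $\omega\times\lambda$ for a coloring $c:[\lambda]^{<\omega}\to\omega$ in $V$. By genericity $A_x\ne A_{x'}$, and $A_{x'}$ and its complement are unbounded in $\lambda$. If $c$ is constant, define $j(\alpha)$ recursively as the least $\beta$ above all earlier values with $\beta\in A_{x'}\Leftrightarrow\alpha\in A_x$; it exists because $\lambda$ is regular in $V[x,x']$. This $j$ embeds $N(x)$ into $N(x')$ by Lemma~\ref{lem:diagram}(a), and the roles of $x$ and $x'$ can be exchanged. This is Example~\ref{ex:parity} at $\lambda$.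

If instead $\lambda$ is only regular and $c$ has no shift-invariant sequence, the conclusion fails. By Lemma~\ref{lem:rigid}, an embedding of $N(x)$ into $N(x')$ in any generic extension is the identity, which gives $A_x=A_{x'}$. So the partition property cannot be dropped.

\begin{proof}[Proof of Proposition~\ref{prop:biembed}]
Suppose not. Then $(r^*,x^*,x^*)$ forces that $N(h,x)\not\preceq N(h,x')$ or $N(h,x')\not\preceq N(h,x)$. We want $\lambda$ many mutually generic filters on $X$ whose trees contradict Corollary~\ref{cor:trees}. There are two difficulties: our assumption does not say which direction fails, while the corollary needs failure from smaller to larger index; and the failures must all be forced by one condition of $R$.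

\medskip\noindent\emph{Orienting the failures.} We construct $r_\xi\le r^*$, a descending sequence $\langle u_\xi:\xi<\lambda\rangle$ in $X$ with $u_0=x^*$, and $v_\xi\le u_\xi$ such that
\begin{equation}\label{eq:star}
(r_\xi,u_{\xi+1},v_\xi)\Vdash N(h,x')\not\preceq N(h,x).
\end{equation}
At limits let $u_\xi$ be a lower bound, by $\lambda$-closure. Given $u_\xi$, extend $(r^*,u_\xi,u_\xi)$ to $(r,u,v)$ forcing one of the two failures. If it forces $N(h,x')\not\preceq N(h,x)$, put $(r_\xi,u_{\xi+1},v_\xi)=(r,u,v)$. If it forces $N(h,x)\not\preceq N(h,x')$, put $(r_\xi,u_{\xi+1},v_\xi)=(r,v,u)$: when $(h,x,x')$ is generic and contains $(r,v,u)$, the filter $(h,x',x)$ is generic, contains $(r,u,v)$ and generates the same model, so $N(h,x')\not\preceq N(h,x)$ there. The freedom to swap comes from starting with the same condition $u_\xi$ in both coordinates. The $u_\xi$ form a trunk and the $v_\xi$ branch off it; a generic through $v_\xi$ yields a tree that does not embed into the tree of any generic through a later branch.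

\medskip\noindent\emph{One condition in $R$, and $\lambda$ generics.} Since $|R|<\lambda$ and $\lambda$ is regular, there are $r\in R$ and a strictly increasing $\langle\xi_\zeta:\zeta<\lambda\rangle$ with $r_{\xi_\zeta}=r$ for all $\zeta$. Let $Y$ be the full support product of $\lambda$ copies of $X$. It is $\lambda$-closed, and full support makes $\vec v=\langle v_{\xi_\zeta}:\zeta<\lambda\rangle$ a condition. Let $(h,y)$ be $R\times Y$-generic containing $(r,\vec v)$, let $y_\zeta$ be the projection of $y$ to the $\zeta$th factor, and let $N_\zeta=N(h,y_\zeta)$. As $r\le r^*$ and $v_{\xi_\zeta}\le x^*$, each $N_\zeta$ is a tree on $\omega\times\gamma$, and $\langle N_\zeta:\zeta<\lambda\rangle\in V[h,y]$.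

Let $\zeta<\zeta'<\lambda$. By (F1), $(h,y_{\zeta'},y_\zeta)$ is $R\times X\times X$-generic and $V[h,y]$ is a generic extension of $V[h,y_{\zeta'},y_\zeta]$. Since $\xi_{\zeta'}\ge\xi_\zeta+1$, we have $v_{\xi_{\zeta'}}\le u_{\xi_{\zeta'}}\le u_{\xi_\zeta+1}$, so $(h,y_{\zeta'},y_\zeta)$ contains $(r,u_{\xi_\zeta+1},v_{\xi_\zeta})$. By \eqref{eq:star}, with $x=y_{\zeta'}$ and $x'=y_\zeta$, we get $N_\zeta\not\preceq N_{\zeta'}$ in $V[h,y_{\zeta'},y_\zeta]$, and by \eqref{eq:abs} in $V[h,y]$.

\medskip\noindent\emph{Contradiction.} By Lemma~\ref{lem:preserve}(i), $\lambda$ is $\omega$-Erd\H{o}s in $V[y]$, and by (ii) in $V[y][h]=V[h,y]$. Corollary~\ref{cor:trees} in this model gives $\zeta<\zeta'$ with $N_\zeta\preceq N_{\zeta'}$.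
\end{proof}

\section{The symmetric model}\label{sec:model}

We recall the framework. Let $P$ be a forcing in $V\models\mathrm{ZFC}$ and $\mathcal{G}$ a group of automorphisms of $P$, acting on names by $g\dot x=\{(g\dot y,gp):(\dot y,p)\in\dot x\}$; then $g\check v=\check v$, and $(g\dot x)^\Gamma=\dot x^{\,g^{-1}\Gamma}$ for generic $\Gamma$, by induction on names. Let $\mathcal{F}$ be a \emph{normal filter of subgroups}: a nonempty family of subgroups of $\mathcal{G}$ closed under supergroups, finite intersections and conjugation. A name is \emph{symmetric} if its stabilizer is in $\mathcal{F}$, and $HS$ is the class of hereditarily symmetric names. For $P$-generic $\Gamma$, the \emph{symmetric extension} $M=\{\dot x^\Gamma:\dot x\in HS\}$ is a transitive model of ZF with $V\subseteq M\subseteq V[\Gamma]$. There is a forcing relation $\Vdash$ for $M$, definable in $V$, such that $M\models\varphi(\dot x^\Gamma)$ if and only if some $p\in\Gamma$ forces $\varphi(\dot x)$, for $\dot x\in HS$. Each $g\in\mathcal{G}$ maps $HS$ to itself, and $p\Vdash\varphi(\dot x)$ if and only if $gp\Vdash\varphi(g\dot x)$. In this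 section $\Vdash$ for conditions of $P$ is this relation.

\subsection*{The forcing and its symmetries}
Let $\lambda_0<\lambda_1<\cdots$ be $\omega$-Erd\H{o}s and $\kappa=\sup_k\lambda_k$. The model has two ingredients. We collapse each $\lambda_k$ to $\omega$, allowing a set in $M$ to depend on finitely many collapses only; this makes $\kappa=\aleph_1^M$. And we add infinitely many interchangeable generic subsets of $\kappa$, each assembled from a generic subset of every $\lambda_k$. For each $m$ such a set then splits into a head, added by a forcing of size less than $\lambda_{m+1}$, and a tail, added by a $\lambda_{m+1}$-closed forcing, which is the shape required by Proposition~\ref{prop:biembed}.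

Let $Q_k$ be the set of partial functions $\lambda_k\to2$ of size less than $\lambda_k$, ordered by reverse inclusion. It is $\lambda_k$-closed, and it has size $\lambda_k$ because $\lambda_k$ is inaccessible. Let $Q=\prod_{k<\omega}Q_k$ with full support and $C_k=\mathrm{Coll}(\omega,\lambda_k)$. A condition in $P$ is a pair $p=(q,c)$ with $q=\langle q_i:i<\omega\rangle\in Q^\omega$ and $c=\langle c_k:k<\omega\rangle\in\prod_kC_k$, such that $\mathrm{supp}(q)=\{i:q_i\neq1\}$ and $\{k:c_k\ne\emptyset\}$ are finite. The order is coordinatewise. We picture $q_i(k)\in Q_k$ as the entry in \emph{column} $i$ and \emph{row} $k$.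

Let $\mathcal{G}$ be the group, under componentwise composition, of pairs $g=(\vec\pi,\vec\rho)$ where the $\pi_k$ $(k<\omega)$ are permutations of $\omega$, all equal to the identity off one common finite set $D$, and the $\rho_k$ are arbitrary permutations of $\omega$. Put $g(q,c)=(q',c')$ with
\[
q'_{\pi_k(i)}(k)=q_i(k),\qquad c'_k=\{(\rho_k(n),\alpha):(n,\alpha)\in c_k\}.
\]
The permutation of columns may depend on the row, so that tails can be exchanged while heads stay in place. The common finite set $D$ ensures $\mathrm{supp}(q')\subseteq\mathrm{supp}(q)\cup D$; without it, the single column $0$ could be spread over the infinitely many columns $\pi_k(0)$.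

For finite $E\subseteq\omega$ and $m<\omega$ let $H_{E,m}$ be the subgroup of all $g$ with $\pi_k{\upharpoonright}E=\mathrm{id}$ for all $k$ and $\rho_k=\mathrm{id}$ for $k\le m$. Let $\mathcal{F}$ consist of the subgroups containing some $H_{E,m}$. It is closed under finite intersections since $H_{E\cup E',\max(m,m')}\subseteq H_{E,m}\cap H_{E',m'}$. For normality, let $g=(\vec\pi,\vec\rho)$ have finite set $D$. We show $g^{-1}H_{E\cup D,m}\,g\subseteq H_{E,m}$, which says $gH_{E,m}g^{-1}\supseteq H_{E\cup D,m}$. Let $h=(\vec\pi',\vec\rho')\in H_{E\cup D,m}$ and $i\in E$. If $i\in D$, then $\pi_k(i)\in D$; if $i\notin D$, then $\pi_k(i)=i\in E$. In both cases $\pi'_k$ fixes $\pi_k(i)$, so $\pi_k^{-1}\pi'_k\pi_k(i)=i$. For $k\le m$ we have $\rho_k^{-1}\rho'_k\rho_k=\mathrm{id}$.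

A name is \emph{supported by $(E,m)$} if $H_{E,m}$ fixes it. Every name in $HS$ has a support, and supports may be enlarged. Let
\[
P_{E,m}=\{(q,c)\in P:\mathrm{supp}(q)\subseteq E,\ c_k=\emptyset\text{ for }k>m\},
\]
and let $p{\upharpoonright}(E,m)\in P_{E,m}$ be obtained from $p$ by erasing the other coordinates. $P_{E,m}$ is a factor of $P$, so $\Gamma\cap P_{E,m}$ is $P_{E,m}$-generic by (F1).

\begin{lemma}\label{lem:support}
\begin{enumerate}
\item[(a)] Every $P_{E,m}$-name is in $HS$. Hence $V[\Gamma\cap P_{E,m}]\subseteq M$.
\item[(b)] If $\dot x\in HS$ is supported by $(E,m)$, $v\in V$ and $p\Vdash\check v\in\dot x$, then $p{\upharpoonright}(E,m)\Vdash\check v\in\dot x$.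
\item[(c)] Every $x\in M$ with $x\subseteq V$ lies in $V[\Gamma\cap P_{E,m}]$ for some $(E,m)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) An element of $H_{E,m}$ fixes the columns in $E$, permutes in each row the trivial entries outside $E$, and fixes $c_k$ for $k\le m$; so it fixes $P_{E,m}$ pointwise and, by induction, every $P_{E,m}$-name.

(b) Otherwise some $p'=(q',c')\le p{\upharpoonright}(E,m)$ forces $\check v\notin\dot x$. Let $p=(q,c)$. Choose a permutation $\pi$ of $\omega$ moving finitely many points, fixing $E$ pointwise and mapping $\mathrm{supp}(q)\setminus E$ to a set disjoint from $\mathrm{supp}(q')$; let $\pi_k=\pi$ for all $k$. Let $\rho_k=\mathrm{id}$ for $k\le m$, and for $k>m$ let $\rho_k$ map $\mathrm{dom}(c_k)$ to a set disjoint from $\mathrm{dom}(c'_k)$. Then $g=(\vec\pi,\vec\rho)\in H_{E,m}$, so $gp\Vdash\check v\in\dot x$. On columns in $E$ and collapses $k\le m$, $gp$ agrees with $p$ and $p'$ extends it; on columns outside $E$ at most one of $gp$, $p'$ is nontrivial; on collapses $k>m$ their domains are disjoint. So $gp$ and $p'$ are compatible, a contradiction.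

(c) Let $x=\dot x^\Gamma$ with $\dot x$ supported by $(E,m)$, and let $x\subseteq a\in V$. By (b), $x=\{v\in a:\exists p\in\Gamma\cap P_{E,m}\ (p\Vdash\check v\in\dot x)\}$.
\end{proof}

\subsection*{The first uncountable cardinal of $M$}
The generic surjection $\omega\to\lambda_k$ lies in $V[\Gamma\cap P_{\emptyset,k}]\subseteq M$, so every ordinal below $\kappa$ is countable in $M$. If $\kappa$ were countable in $M$, then by Lemma~\ref{lem:support}(c) it would be countable in some $V[\Gamma\cap P_{E,m}]$. But $P_{E,m}$ is the product of $\prod_{i\in E}\prod_{k>m}Q_k$, which is $\lambda_{m+1}$-closed, and $\prod_{k\le m}C_k\times\prod_{i\in E}\prod_{k\le m}Q_k$, which has size $\lambda_m$. Forcing first with the closed factor and then with the small one keeps $\lambda_{m+1}<\kappa$ uncountable, by (F2) and (F3). So $\aleph_1^M=\kappa$, and $\mathrm{cf}^M(\kappa)=\omega$ because $\langle\lambda_k\rangle\in V\subseteq M$.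

\subsection*{No injection from $\mathcal{P}(\kappa)$ into $S_\infty$}
Suppose $p_0\in P$ forces that $\dot F$ is an injection $\mathcal{P}(\check\kappa)\to S_\infty$, with $\dot F\in HS$ supported by $(E_0,n)$. We find a generic $\Gamma\ni p_0$ and two distinct subsets of $\kappa$ in $M$ with the same image.

\medskip\noindent\emph{A tree for one generic set.} Fix in $V$ a bijection $\varphi:\omega\times\kappa\to\kappa$, and fix $i\notin E_0$. Let $\dot A$ be the set of pairs $(\check\eta,p)$ with $p=(q,c)\in P_{\{i\},0}$ and $\eta=\varphi(k,\beta)$ for some $k,\beta$ with $q_i(k)(\beta)=1$. This is a name in $HS$ for the subset of $\kappa$ that codes column $i$: if $a^k_l=\bigcup\{q_l(k):(q,c)\in\Gamma\}$, then $\dot A^\Gamma=\{\varphi(k,\beta):a^k_i(\beta)=1\}$. As $p_0$ forces $\dot F(\dot A)\in S_\infty$, there are $p_1\le p_0$, a nonzero ordinal $\gamma$ and $\dot T\in HS$ with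
\[
p_1\Vdash\text{``}\dot T\text{ is a tree on }\omega\times\check\gamma\text{ and }\dot F(\dot A)=p[\dot T]\text{''}.
\]
Choose $(E_1,m)$ supporting $\dot T$ with $E_0\cup\{i\}\subseteq E_1$ and $p_1\in P_{E_1,m}$. To make the dependence of the tree on the generic explicit, let $\tau$ be the set of pairs $(\check w,p)$ with $w\in\bigcup_l\omega^l\times\gamma^l$, $p\in P_{E_1,m}$ and $p\Vdash\check w\in\dot T$. This is a $P_{E_1,m}$-name, so it is in $HS$. By Lemma~\ref{lem:support}(b), $\tau^\Gamma=\dot T^\Gamma\cap\bigcup_l\omega^l\times\gamma^l$ for every generic $\Gamma$, so $p_1\Vdash\tau=\dot T$.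

Put $\lambda=\lambda_{m+1}$ and
\[
X=\prod_{k>m}Q_k,\qquad B=\prod_{l\in E_1\setminus\{i\}}X,\qquad R=\prod_{k\le m}C_k\times\prod_{l\in E_1}\prod_{k\le m}Q_k .
\]
Then $P_{E_1,m}\cong R\times B\times X$, the last factor being the tail of column $i$; see Figure~\ref{fig:grid}. We have $|R|<\lambda$, and $B$ and $X$ are $\lambda$-closed. This is where infinitely many $\omega$-Erd\H{o}s cardinals are needed: $m$ is not under our control, and $\lambda_0,\dots,\lambda_m$ are collapsed by $R$. Write $p_1=(r^*,b^*,x^*)$, and let $N(h,b,x)$ be the value of $\tau$ under an $R\times B\times X$-generic $(h,b,x)$. If $(h,b,x)$ contains $p_1$, it extends by (F1) to a $P$-generic filter containing $p_1$, so $N(h,b,x)$ is a tree on $\omega\times\gamma$.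

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[fill=gray!30] (0,0) rectangle (1.2,1.1); \node at (0.6,0.55) {$R$};
\draw[fill=gray!30] (1.6,0) rectangle (4.2,1.1); \node at (2.9,0.55) {$R$};
\draw[fill=gray!30] (4.5,0) rectangle (5.5,1.1); \node at (5,0.55) {$R$};
\draw[dashed] (5.8,0) rectangle (6.8,1.1);
\draw[dashed] (0,1.3) rectangle (1.2,3.1);
\draw[fill=gray!10] (1.6,1.3) rectangle (4.2,3.1); \node at (2.9,2.2) {$B$};
\draw[fill=gray!10] (4.5,1.3) rectangle (5.5,3.1); \node at (5,2.2) {$X$};
\draw[fill=gray!10] (5.8,1.3) rectangle (6.8,3.1); \node at (6.3,2.2) {$X$};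
\draw[<->] (5,3.2) .. controls (5.3,3.7) and (6,3.7) .. (6.3,3.2); \node at (5.65,3.85) {$\sigma$};
\node at (-0.8,0.55) {$k\le m$}; \node at (-0.8,2.2) {$k>m$};
\node at (0.6,-0.35) {$C_k$}; \node at (2.9,-0.35) {$E_1\setminus\{i\}$};
\node at (5,-0.35) {$i$}; \node at (6.3,-0.35) {$j$};
\end{tikzpicture}
\caption{The factor $R\times B\times X\times X$ of $P$. Rows are indexed by $k$; the left block holds the collapses $C_k$, the other blocks hold the columns of copies of $Q_k$. The dark part $R$ has size less than $\lambda_{m+1}$, the light parts are $\lambda_{m+1}$-closed, and the dashed parts are not in the factor. The automorphism $\sigma$ exchanges the tails of columns $i$ and $j$ and fixes all other coordinates.}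
\label{fig:grid}
\end{figure}

\medskip\noindent\emph{Exchanging tails.} Fix $j\notin E_1$, and let $\sigma\in\mathcal{G}$ have $\rho_k=\mathrm{id}$ for all $k$, $\pi_k=\mathrm{id}$ for $k\le m$, and $\pi_k$ the transposition of $i$ and $j$ for $k>m$. As $i,j\notin E_0$, we have $\sigma\in H_{E_0,n}$, so $\sigma\dot F=\dot F$ and
\[
\sigma p_1\Vdash\dot F(\sigma\dot A)=p[\sigma\tau].
\]
Regard $R\times B\times X\times X$ as a factor of $P$, the last $X$ being the tail of column $j$. In it $p_1=(r^*,b^*,x^*,1)$ and $\sigma p_1=(r^*,b^*,1,x^*)$. Let $\Gamma$ be $P$-generic, inducing $(h,b,x,x')$ on this factor. The filter $\sigma^{-1}\Gamma$ induces $(h,b,x',x)$, so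
\[
\tau^\Gamma=N(h,b,x),\qquad(\sigma\tau)^\Gamma=\tau^{\sigma^{-1}\Gamma}=N(h,b,x'),
\]
and $(\sigma\dot A)^\Gamma=\{\varphi(k,\beta):k\le m,\ a_i^k(\beta)=1\}\cup\{\varphi(k,\beta):k>m,\ a_j^k(\beta)=1\}$. Any condition $(q,c)$ can be extended by choosing $\beta<\lambda_{m+1}$ outside the domains of $q_i(m+1)$ and $q_j(m+1)$ and assigning it the values $1$ and $0$. Hence $\dot A^\Gamma\ne(\sigma\dot A)^\Gamma$ for every generic $\Gamma$.

\medskip\noindent\emph{Choosing the generic.} The tails $b$ of the other columns in $E_1$ must be shared by the two trees, but $B$ is too large to be put into $R$. Being $\lambda$-closed, it can be absorbed into the ground model. Let $b\ni b^*$ be $B$-generic over $V$. In $V[b]$, $\lambda$ is $\omega$-Erd\H{o}s by Lemma~\ref{lem:preserve}(i), $X$ is $\lambda$-closed by (F2), and $|R|<\lambda$. Let $\tau^b\in V[b]$ be the $R\times X$-name consisting of all $(\check w,(r,u))$ such that $(\check w,(r,b',u))\in\tau$ for some $b'\in b$. If $(h,x)$ is $R\times X$-generic over $V[b]$, then $(h,b,x)$ is generic over $V$ and $\tau^b$ has value $N(h,b,x)$; so $(r^*,x^*)$ forces that $\tau^b$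 is a tree on $\omega\times\gamma$. By Proposition~\ref{prop:biembed} in $V[b]$ there is $(h,x,x')$, generic for $R\times X\times X$ over $V[b]$ and containing $(r^*,x^*,x^*)$, such that for $N=N(h,b,x)$ and $N'=N(h,b,x')$ the model $W=V[h,b,x,x']$ satisfies $N\preceq N'$ and $N'\preceq N$. By (F1), extend $(h,b,x,x')$ to a $P$-generic $\Gamma$. It contains $(r^*,b^*,x^*,x^*)$, hence $p_1$, $\sigma p_1$ and $p_0$. Let $M$ be the symmetric extension given by $\Gamma$ and $F=\dot F^\Gamma$. Then
\[
F(\dot A^\Gamma)=p[N]^M,\qquad F((\sigma\dot A)^\Gamma)=p[N']^M .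
\]

\medskip\noindent\emph{Virtual embeddings equate the projections in $M$.} Both trees are values of names in $HS$, so $N,N'\in M$. Let $z\in p[N]^M$ be witnessed by $f\in M$. Let $g$ be $\mathrm{Coll}(\omega,\gamma)$-generic over $V[\Gamma]$. It is generic over $W\subseteq V[\Gamma]$, so $W[g]\subseteq V[\Gamma][g]$ contains an embedding $j_0$ of $N$ into $N'$. In $V[\Gamma][g]$, $j_0\circ f$ is a branch of $N'_z=\{u\in\gamma^{<\omega}:(z{\upharpoonright}\mathrm{lh}(u),u)\in N'\}$. This is a tree of finite sequences of ordinals lying in $M$, so by Lemma~\ref{lem:wf} it has a branch in $M$, and $z\in p[N']^M$. The same argument with $N$ and $N'$ exchanged uses $N'\preceq N$ and gives $p[N']^M\subseteq p[N]^M$. Thus $F(\dot A^\Gamma)=F((\sigma\dot A)^\Gamma)$ while $\dot A^\Gamma\neq(\sigma\dot A)^\Gamma$, which contradicts $p_0\in\Gamma$.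

No condition forces a name in $HS$ to be an injection $\mathcal{P}(\check\kappa)\to S_\infty$, so for every generic $\Gamma$ the model $M$ has no injection $\mathcal{P}(\aleph_1)\to S_\infty$. Since $S_{\aleph_1}\subseteq S_\infty$, also $M\models2^{\aleph_1}\not\le|S_{\aleph_1}|$. This proves Theorem~\ref{thm:A}. \qed

\medskip
The ordinal $\gamma$ was arbitrary because Lemma~\ref{lem:structures} puts no bound on the size of the structures; this is why the result covers all of $S_\infty$. Even for $S_{\aleph_1}$ the trees live on $\gamma=\kappa>\lambda$, while the generic Vop\v{e}nka property of $\lambda$ speaks only of structures of size less than $\lambda$.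

\section{Consistency strength}\label{sec:C}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Theorem~\ref{thm:A} shows that the consistency of (a) implies that of (c). The theory (c) implies (b), since $S_{\aleph_1}\subseteq S_\infty$. In a model of (b), Theorem~\ref{thm:B} with $X=\emptyset$ says that the $\omega$-Erd\H{o}s cardinals of $L$ are unbounded in the limit ordinal $\omega_1^V$. They form a nonempty set in $L$ with no largest element, so $L\models$ (a).

For the last claim we first show in ZFC that every $\omega$-Erd\H{o}s cardinal $\lambda$ is a generic Vop\v{e}nka cardinal. It is inaccessible by Lemma~\ref{lem:inacc}. Let $|\mathcal{L}|<\lambda$ and let $\mathcal{B}$ be a set of $\lambda$ many $\mathcal{L}$-structures, each of size less than $\lambda$. Enumerate $\mathcal{B}$ without repetition as $\langle B_\zeta:\zeta<\lambda\rangle$, and let $M_\zeta\cong B_\zeta$ have an ordinal as universe. By Lemma~\ref{lem:structures}, a generic extension contains an elementary embedding $M_\zeta\to M_{\zeta'}$ for some $\zeta<\zeta'$, and composing with the isomorphisms gives one between the distinct structures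 $B_\zeta$ and $B_{\zeta'}$.

Now assume (a) and let $\lambda<\lambda'$ be $\omega$-Erd\H{o}s. Then $V_{\lambda'}\models\mathrm{ZFC}$ as $\lambda'$ is inaccessible. All functions between ordinals up to $\lambda$, all colorings $[\lambda]^{<\omega}\to\nu$ with $\nu<\lambda$ and all subsets of $\lambda$ lie in $V_{\lambda'}$, so $V_{\lambda'}\models$ ``$\lambda$ is $\omega$-Erd\H{o}s''. By the previous paragraph, applied inside $V_{\lambda'}$, this is a model of ZFC $+$ ``there is a generic Vop\v{e}nka cardinal''.
\end{proof}

Let $T_0$ be ZF $+\ (2^{\aleph_1}\not\le|S_{\aleph_1}|)$. By Theorem~\ref{thm:C} and \eqref{eq:known}, (a) proves $\mathrm{Con}(T_0)$. If the implication from $\mathrm{Con}(T_0)$ to the consistency of (b) were provable in (a), then (a) would prove the consistency of (b), hence its own consistency, and would be inconsistent by the second incompleteness theorem. So if (a) is consistent, adding ``$\aleph_1$ is singular'' to $T_0$ strictly raises the consistency strength.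

\begin{proof}[Proof of Corollary~\ref{cor:meas}]
Let $\lambda$ be measurable. It is regular and uncountable, and by Rowbottom's theorem every $f:[\lambda]^{<\omega}\to\nu$ with $\nu<\lambda$ has a homogeneous set in a normal measure on $\lambda$; its first $\omega$ elements form a homogeneous set of type $\omega$. So $\lambda$ is $\omega$-Erd\H{o}s. Let $j:V\to N$ be elementary with critical point $\lambda$ and $N$ transitive. Then $V_{\lambda+1}\subseteq N\subseteq V$. A coloring in $N$ has a homogeneous set $H\subseteq\lambda$ in $V$, and $H\in V_{\lambda+1}\subseteq N$; also $\lambda$ is regular and uncountable in $N$. Hence $N\models$ ``$\lambda$ is $\omega$-Erd\H{o}s''. For $\alpha<\lambda$, $N$ has an $\omega$-Erd\H{o}s cardinal between $\alpha=j(\alpha)$ and $j(\lambda)$, so $V$ has one between $\alpha$ and $\lambda$. Thus there are infinitely many $\omega$-Erd\H{o}s cardinals, and Theorem~\ref{thm:A} applies.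
\end{proof}

\begin{thebibliography}{1}

\bibitem{Wilson}
Trevor M. Wilson, \emph{Generic Vop\v{e}nka cardinals and models of ZF with few $\aleph_1$-Suslin sets}, arXiv:1807.02208 (2018).

\end{thebibliography}
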